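\title{A spherical family of unitary characters that is not stably geometric}

\begin{abstract}
A spherical family of unitary characters of a finitely generated group $G$ is a continuous map from a sphere to $\mathrm{Hom}(G,U(n))/U(n)$. It is stably geometric if, after a constant representation is added, it lifts up to homotopy to a continuous family of representations. We show that not every family is stably geometric. For the crystallographic group $G=\mathbb Z^3\rtimes(\mathbb Z/2)^2$, induction from $\mathbb Z^3$ gives a family of four-dimensional characters over $S^3=T^3/(\mathbb Z/2)^2$ with no such lift. The obstruction is a parity: a degree read off from the joint spectrum of $\mathbb Z^3$ equals $\pm1$, while a lift would force it to be even. For the analogous family over $S^k$, the $\ell$-fold sum is stably geometric exactly when $2^{\lfloor (k-1)/2\rfloor}$ divides $\ell$. Over spheres of dimension at most two, every family for every group lifts once the trivial one-dimensional representation is added.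
\end{abstract}

\section{Introduction}

Let $G$ be a finitely generated discrete group. For $n\ge0$ let $\mathcal R_n(G)=\mathrm{Hom}(G,U(n))$, topologized as a subspace of $U(n)^S$ for a finite generating set $S$. The group $U(n)$ acts on it by conjugation. The quotient $\mathcal X_n(G)=\mathcal R_n(G)/U(n)$ is the space of $n$-dimensional unitary characters of $G$, and $q\colon\mathcal R_n(G)\to\mathcal X_n(G)$, $\alpha\mapsto[\alpha]$, is the quotient map. Block sum of matrices induces a map $\mathcal X_n(G)\times\mathcal X_m(G)\to\mathcal X_{n+m}(G)$, which is continuous because $q$ is open and hence $q\times q$ is a quotient map.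

\begin{definition}
A \emph{spherical family of unitary characters} of $G$ is a continuous map $\rho\colon S^k\to\mathcal X_n(G)$ for some $k,n\ge0$. It is \emph{geometric} if it is homotopic to $q\circ\tilde\rho$ for a continuous map $\tilde\rho\colon S^k\to\mathcal R_n(G)$. It is \emph{stably geometric} if there is a representation $\psi\colon G\to U(m)$ such that the family $\rho\oplus[\psi]\colon s\mapsto\rho(s)\oplus[\psi]$ is geometric.
\end{definition}

A family of characters prescribes a continuously varying isomorphism class of representations; it is geometric when, after a deformation, actual matrices can be chosen continuously. The pointwise sum of two geometric families on $S^k$ is geometric (add the lifts and add the homotopies), and a constant family is geometric, so geometric families are stably geometric. The following question is posed in \cite{Ramras}.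

\medskip
\noindent\textbf{Question.} \emph{Is there a finitely generated discrete group $G$ with a spherical family of unitary characters that is not stably geometric?}
\medskip

The simplest cases show no obstruction. For $n=1$ conjugation is trivial and $q$ is a homeomorphism. For finite $G$ the Hausdorff space $\mathcal X_n(G)$ is finite, so a family over a connected sphere is constant. It is known that every spherical family is stably geometric for finite groups, for products of compact aspherical surface groups (the surfaces may have boundary, so free groups and free abelian groups are included), and for the $2$-dimensional crystallographic groups. The fibers of $q$ point the same way at first sight: they are orbits of $U(n)$, hence connected, and they become simply connected once the trivial representation is added (Section~\ref{sec:low}). One might guess that adding more representations removes every obstruction. It does not.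

For $k\ge1$ let $E=\{\pm1\}^k$ be the group of diagonal sign matrices, and put
\[
V=V_k=E\cap SO(k),\qquad A=\mathbb Z^k,\qquad G_k=A\rtimes V_k ,
\]
so that $|V|=2^{k-1}$. Let $T=\mathrm{Hom}(A,U(1))$ be the dual torus. For $x\in T$ let $R_x=\mathrm{Ind}_A^{G_k}x$, a unitary representation of dimension $2^{k-1}$. Its class depends only on the orbit $Vx$, and $T/V$ is homeomorphic to $S^k$ (Section~\ref{sec:family}). This gives a spherical family
\[
\rho_k\colon S^k\cong T/V\to\mathcal X_{2^{k-1}}(G_k),\qquad Vx\mapsto[R_x].
\]
The group $G_3=\mathbb Z^3\rtimes(\mathbb Z/2)^2$ is the three-dimensional crystallographic group $P222$.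

\begin{theorem}\label{thm:A}
The family $\rho_3\colon S^3\to\mathcal X_4(G_3)$ is not stably geometric.
\end{theorem}

So the answer to the question is yes. Two complements locate the example more precisely. Put $D_k=2^{\lfloor(k-1)/2\rfloor}$.

\begin{theorem}\label{thm:B}
For $k\ge1$ and $\ell\ge1$, the $\ell$-fold sum $\rho_k^{\oplus\ell}$ is stably geometric if and only if $D_k$ divides $\ell$. For $k$ odd and such $\ell$ it is geometric without stabilization. In particular $\rho_k$ is not stably geometric for every $k\ge3$, while $\rho_3\oplus\rho_3$ is geometric.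
\end{theorem}

\begin{theorem}\label{thm:C}
For every finitely generated discrete group $G$ and $k\le2$, every family $\rho\colon S^k\to\mathcal X_n(G)$ becomes geometric after the one-dimensional trivial representation is added. So $k=3$ is the least sphere dimension in which a family can fail to be stably geometric.
\end{theorem}

\begin{remark}
The examples spread to other groups. Let $\Gamma$ be finitely generated with homomorphisms $\iota\colon G_k\to\Gamma$ and $\pi\colon\Gamma\to G_k$ such that $\pi\iota=\mathrm{id}$ and $k\ge3$; for instance $\Gamma=G_k\times H$ or $G_k*H$. Then $\pi^*\rho_k$ is not stably geometric: restricting a homotopy $\pi^*\rho_k\oplus[\psi]\simeq q\tilde\rho$ along $\iota$ would give $\rho_k\oplus[\iota^*\psi]\simeq q(\iota^*\tilde\rho)$.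
\end{remark}

In Section~\ref{sec:glue} we try to lift $\rho_k$ by hand. The attempt succeeds for $k\le2$ and for suitable multiples of $\rho_k$, and it meets a parity obstruction at a corner of the $3$-cube. Sections~\ref{sec:d}--\ref{sec:A} turn this parity into a homotopy invariant that ignores constant summands, which proves Theorem~\ref{thm:A}. Section~\ref{sec:B} replaces Pauli matrices by Clifford matrices and proves Theorem~\ref{thm:B}. Section~\ref{sec:low}, on Theorem~\ref{thm:C}, is independent of the rest.

\section{The family $\rho_k$}\label{sec:family}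

Identify $T$ with $(\mathbb R/2\pi\mathbb Z)^k$ by $x(m)=\exp(i\sum_jm_jx_j)$. The group $E$ acts on $T$ by $(ex)(m)=x(e^{-1}\cdot m)$, that is, by coordinatewise signs. In $G_k$ we have $vmv^{-1}=v\cdot m$ for $v\in V$, $m\in A$. On $\mathbb C[V]$, with orthonormal basis $e_v$ $(v\in V)$, the induced representation is
\[
R_x(m)e_v=(vx)(m)\,e_v\quad(m\in A),\qquad R_x(w)e_v=e_{wv}\quad(w\in V).
\]
These formulas respect the relations of the semidirect product, since
\[
R_x(w)R_x(m)R_x(w)^{-1}e_v=(w^{-1}vx)(m)\,e_v=(vx)(w\cdot m)\,e_v=R_x(w\cdot m)e_v ,
\]
and $x\mapsto R_x$ is continuous. For $w\in V$ let $P_w$ be the right translation $P_we_v=e_{vw}$. Since $V$ is abelian of exponent at most $2$, the $P_w$ are commuting Hermitian unitary matrices with $P_vP_w=P_{vw}$.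

\begin{lemma}\label{lem:inter}
For $x,x'\in T$, the linear maps $g$ with $gR_{x'}(\cdot)=R_x(\cdot)g$ are the linear combinations of those $P_w$ with $wx=x'$. In particular $P_wR_{wx}P_w^{-1}=R_x$.
\end{lemma}

\begin{proof}
Each $P_w$ commutes with the left translations. Conversely, if $g$ commutes with them and $ge_1=\sum_wa_we_w$, then $ge_v=\sum_wa_we_{vw}$, so $g=\sum_wa_wP_w$. For such $g$ and $m\in A$,
\[
gR_{x'}(m)e_v=\sum_wa_w\,(vx')(m)\,e_{vw},\qquad R_x(m)ge_v=\sum_wa_w\,(vwx)(m)\,e_{vw}.
\]
These agree for all $m$ and $v$ if and only if $a_w=0$ whenever $wx\ne x'$.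
\end{proof}

Thus $x\mapsto[R_x]$ is constant on $V$-orbits and descends to a continuous map on $T/V$. Let $C=[0,\pi]^k$, regarded as a subset of $T$, and let $r_i\in E$ be the reflection in the $i$-th coordinate.

\begin{lemma}\label{lem:sphere}
The map $C\sqcup C\to T/V$ given by $(c,+)\mapsto Vc$ and $(c,-)\mapsto Vr_1c$ induces a homeomorphism from the double $C_+\cup_{\partial C}C_-\cong S^k$ onto $T/V$. The quotient map $p\colon T\to T/V\cong S^k$ has degree $\pm|V|$.
\end{lemma}

\begin{proof}
Each $E$-orbit in $T$ meets $C$ in exactly one point, and $E=V\sqcup Vr_1$. Hence the map is onto, and the only possible identifications are $(c,+)\sim(c,-)$. Such an identification occurs if and only if $r_1c\in Vc$, that is, if and only if the stabilizer $E_c$ contains an element of determinant $-1$. Now $E_c$ is generated by the $r_i$ with $c_i\in\{0,\pi\}$, so this happens exactly when $c\in\partial C$. The induced map from the double is a continuous bijection from a compact space to a Hausdorff space, hence a homeomorphism, and the double of a $k$-ball is $S^k$.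

The preimage of the open ball $\operatorname{int}C_+$ under $p$ is the disjoint union of the $|V|$ open cubes $v\operatorname{int}C$, each mapped homeomorphically. Since $p\circ v=p$ and $v$ preserves the orientation of $T$, the local degrees on these cubes are equal, and their sum is $\pm|V|$.
\end{proof}

We fix this identification of $S^k$ with $T/V$, so that $\rho_k(c,+)=[R_c]$ and $\rho_k(c,-)=[R_{r_1c}]$. Another choice changes $\rho_k$ by a self-homeomorphism of $S^k$, which does not affect being geometric or stably geometric.

\section{Gluing lifts over the two cubes}\label{sec:glue}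

Over $C_+$ the family $\rho_k$ has the lift $R_c$, and over $C_-$ the lift $R_{r_1c}$. To glue them we need unitary intertwiners $g(c)$ from $R_{r_1c}$ to $R_c$, continuous in $c\in\partial C$, that extend to a unitary-valued function on $C$. Put $v_i=r_1r_i\in V$ and $P_i=P_{v_i}$. If $c_i\in\{0,\pi\}$ then $v_ic=r_1c$, so Lemma~\ref{lem:inter} gives
\begin{equation}\label{eq:face}
P_iR_{r_1c}=R_cP_i\qquad\text{whenever }c_i\in\{0,\pi\}.
\end{equation}
On an open face where only $c_i$ lies in $\{0,\pi\}$, the same lemma shows that $g(c)$ must be a multiple of $P_i$. By continuity this persists on the closed face, and where two faces meet, $g(c)$ would be a multiple of both $P_i$ and $P_j$. For $k\ge2$ this is impossible. A homotopy makes room: we thicken the lower-dimensional faces, where there are more intertwiners, and pass from $P_i$ to $P_j$ there.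

Let $\lambda\colon[0,\pi]\to[0,\pi]$ be $0$ on $[0,\frac\pi3]$, $\pi$ on $[\frac{2\pi}3,\pi]$ and linear in between, and let $\kappa(c)=(\lambda(c_1),\dots,\lambda(c_k))$. The straight-line homotopy from the identity to $\lambda$ fixes $0$ and $\pi$, so applied in each coordinate it preserves $\partial C$. Hence $\hat\kappa(c,\pm)=(\kappa(c),\pm)$ is a self-map of $S^k$ homotopic to the identity. A convex combination of the $P_i$ is not unitary in general; the next proposition corrects this with auxiliary matrices, at the price of taking several copies of $\rho_k$.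

\begin{proposition}\label{prop:glue}
Suppose $\delta_1,\dots,\delta_k\in U(D)$ satisfy $\delta_i^*\delta_j+\delta_j^*\delta_i=0$ for $i\ne j$. Then $\rho_k^{\oplus D}$ is geometric.
\end{proposition}

\begin{proof}
For a unit vector $t\in\mathbb R^k$ the matrix $g_t=\sum_it_iP_i\otimes\delta_i$ is unitary:
\[
g_t^*g_t=\sum_it_i^2+\sum_{i<j}t_it_j\,P_iP_j\otimes(\delta_i^*\delta_j+\delta_j^*\delta_i)=1 .
\]
For $c\in C$ let $w_i(c)=\max(0,|c_i-\frac\pi2|-\frac\pi6)+\operatorname{dist}(c,\partial C)\ge0$. The vector $w(c)$ is nonzero: in the interior every entry is positive, and on $\partial C$ an entry with $c_i\in\{0,\pi\}$ equals $\frac\pi3$. So $t(c)=w(c)/|w(c)|$ and $g(c)=g_{t(c)}$ are continuous on $C$. If $c\in\partial C$ and $t_i(c)\ne0$, then $|c_i-\frac\pi2|>\frac\pi6$, so $\kappa(c)_i\in\{0,\pi\}$. By \eqref{eq:face}, applied to each nonzero term,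
\[
g(c)\,(R_{r_1\kappa(c)}\otimes1_D)\,g(c)^{-1}=R_{\kappa(c)}\otimes1_D\qquad(c\in\partial C).
\]
Define $\tilde\rho(c,+)=R_{\kappa(c)}\otimes1_D$ and $\tilde\rho(c,-)=g(c)(R_{r_1\kappa(c)}\otimes1_D)g(c)^{-1}$. The two formulas agree on $\partial C$, so $\tilde\rho$ is continuous on $S^k$, and $q\tilde\rho=\rho_k^{\oplus D}\circ\hat\kappa\simeq\rho_k^{\oplus D}$.
\end{proof}

For $D=1$ the hypothesis says that the unit complex numbers $\delta_i$ are pairwise orthogonal vectors of the plane. This is possible for $k=1$ with $\delta_1=1$, and for $k=2$ with $(\delta_1,\delta_2)=(1,i)$, where $g=t_1+it_2P_2$; so $\rho_1$ and $\rho_2$ are geometric. For $k=3$ there is no third direction, but with $D=2$ one can take the Pauli matrices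
\[
\sigma_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad
\sigma_2=\begin{pmatrix}0&-i\\i&0\end{pmatrix},\qquad
\sigma_3=\begin{pmatrix}1&0\\0&-1\end{pmatrix},
\]
which are Hermitian, have square $1$, and satisfy $\sigma_1\sigma_2=i\sigma_3=-\sigma_2\sigma_1$ and its cyclic permutations. So $\rho_3\oplus\rho_3$ is geometric. For a single copy of $\rho_3$, no choice of intertwiners works.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\draw (0,0)--(90:1) (0,0)--(210:1) (0,0)--(330:1);
\draw[very thick] (30:1)--(90:1)--(150:1)--(210:1)--(270:1)--(330:1)--cycle;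
\fill (30:1) circle (0.04) node[right] {$p_1$};
\fill (150:1) circle (0.04) node[left] {$p_2$};
\fill (270:1) circle (0.04) node[below] {$p_3$};
\node at (30:0.5) {\small $c_1=0$};
\node at (150:0.5) {\small $c_2=0$};
\node at (270:0.5) {\small $c_3=0$};
\node[above] at (90:1) {\small $aP_1+bP_2$};
\node[below left] at (210:1) {\small $aP_2+bP_3$};
\node[below right] at (330:1) {\small $aP_3+bP_1$};
\end{tikzpicture}
\caption{The disk $K=\partial C\cap[0,\frac\pi2]^3$ around the corner $0$ of the cube $C=[0,\pi]^3$. At the center $p_i$ of the face $c_i=0$ an intertwiner is a multiple of $P_i$; along the boundary arc from $p_i$ to $p_j$ it is a combination of $P_i$ and $P_j$.}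
\label{fig:corner}
\end{figure}

\begin{example}\label{ex:corner}
Let $k=3$. There is no continuous $g\colon\partial C\to U(4)$ with $g(c)R_{r_1\kappa(c)}=R_{\kappa(c)}g(c)$. Suppose there is one, and restrict it to the disk $K$ of Figure~\ref{fig:corner}. By Lemma~\ref{lem:inter}, $g(c)$ is a combination of the $P_w$. For each character $\chi$ of $V$ the vector $\sum_v\chi(v)e_v$ is an eigenvector of $P_w$ with eigenvalue $\chi(w)=\pm1$, hence an eigenvector of $g(c)$ with an eigenvalue $g_\chi(c)\in U(1)$. As $g_\chi$ is continuous on the disk $K$, its argument has total change $0$ along $\partial K$.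

The boundary $\partial K$ consists of three arcs, from $p_1$ to $p_2$, from $p_2$ to $p_3$ and from $p_3$ to $p_1$, where $p_i$ has $i$-th coordinate $0$ and the other two equal to $\frac\pi2$. Along the arc from $p_i$ to $p_j$ the third coordinate of $c$, and so of $\kappa(c)$, is $\frac\pi2$. If $w\kappa(c)=r_1\kappa(c)$, then $r_1w$ is an element of determinant $-1$ in $E_{\kappa(c)}\subset\langle r_i,r_j\rangle$, so $w\in\{v_i,v_j\}$. Hence $g=aP_i+bP_j$ along the arc, with $b(p_i)=0$ and $a(p_j)=0$, and $g_\chi=\chi(v_i)(a+\epsilon b)$ with $\epsilon=\chi(r_ir_j)$. The change of argument along the arc is therefore a number $\theta_{ij}(\epsilon)$ depending only on the sign $\epsilon$, and $e^{i\theta_{ij}(\epsilon)}=\epsilon\,b(p_j)/a(p_i)$. So $\Theta_{ij}=\theta_{ij}(+)-\theta_{ij}(-)$ is an odd multiple of $\pi$. The four characters have signs $(+,+,+)$, $(+,-,-)$, $(-,+,-)$, $(-,-,+)$ on $(r_1r_2,r_2r_3,r_3r_1)$. Subtracting the last three total changes from the first gives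
\[
\Theta_{23}+\Theta_{31}=\Theta_{12}+\Theta_{31}=\Theta_{12}+\Theta_{23}=0,
\]
so $\Theta_{12}=-\Theta_{31}=\Theta_{23}=-\Theta_{12}$ and $\Theta_{12}=0$, which is not an odd multiple of $\pi$.
\end{example}

The example excludes one shape of lift only. A lift of $\rho_3\oplus[\psi]$ comes after an arbitrary homotopy, and $\psi$ may create new intertwiners. We need a number that is defined for every family of characters, is invariant under homotopy, ignores constant summands, is odd for $\rho_3$, and is even for families that lift.

\section{The spectral degree of a family}\label{sec:d}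

A character of $G_k$ determines the multiset of points of $T$ that occur in its restriction to $A$. As the character moves over $S^k$, this multiset sweeps through $T$, and we want to count with signs how often it passes through a generic point. For $\rho_k$ the count should be $\pm1$: a generic $x\in T$ occurs in $R_{x'}$ only for $Vx'=Vx$, with multiplicity one. To turn the count into a degree of maps between spheres, we first collapse $T$ to a sphere, compatibly with $V$.

Cohomology is \v Cech cohomology; it agrees with singular cohomology on manifolds and finite complexes. We use three times the following standard fact.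
\begin{itemize}
\item[(Q)] If a finite group $\Gamma$ acts on a compact Hausdorff space $W$, then $H^*(W/\Gamma;\mathbb Q)\to H^*(W;\mathbb Q)$ is injective with image the $\Gamma$-invariant classes.
\end{itemize}

\subsection*{The collapse map} Let $S^k\subset\mathbb R\oplus\mathbb R^k$ have coordinates $y=(y_0,\dots,y_k)$, and let $v\in V$ act by $1\oplus v$, which preserves orientation. For $\theta\in[-\pi,\pi]^k$ put
\[
u(\theta)=\bigl(\cos t,\ \sin t\cdot\theta/|\theta|\bigr),\quad t=\max_j|\theta_j|,\qquad u(0)=(1,0).
\]
The boundary of the cube goes to $(-1,0)$, so $u$ defines a continuous map $T\to S^k$. It is $V$-equivariant, because $t$ and $|\theta|$ are unchanged by signs. It maps each ray from $0$ in the open cube bijectively onto a meridian, so it maps the open cube homeomorphically onto $S^k\setminus\{(-1,0)\}$. Hence $\deg u=\pm1$.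

\subsection*{Commuting matrices and their spectrum} Let $Y_N$ be the compact space of tuples $X=(X_0,\dots,X_k)$ of commuting Hermitian $N\times N$ matrices with $\sum_jX_j^2=1$. By the spectral theorem $\mathbb C^N$ is the orthogonal sum of the joint eigenspaces $H_y$ of $X$, and the joint eigenvalues $y$ lie in $S^k$. Write $P_H$ for the orthogonal projection onto a subspace $H$. For continuous $F\colon S^k\to M_D(\mathbb C)$ put
\[
F(X)=\sum_yP_{H_y}\otimes F(y)\in M_N(\mathbb C)\otimes M_D(\mathbb C)=M_{ND}(\mathbb C),
\]
where $\mathbb C^N\otimes\mathbb C^D$ is ordered as $\bigoplus_ie_i\otimes\mathbb C^D$. The map $F\mapsto F(X)$ is a unital $*$-homomorphism with $\|F(X)\|\le\sup\|F\|$. For polynomial $F$ the matrix $F(X)$ is a polynomial in $X$, so by uniform approximation $F(X)$ is continuous in $X$ for every $F$.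

Let $\mathrm{Sym}^N(S^k)=(S^k)^N/\Sigma_N$ be the space of multisets of $N$ points, and let $\operatorname{sp}\colon Y_N\to\mathrm{Sym}^N(S^k)$ send $X$ to its joint spectrum with multiplicities. Let $\mathrm{Fl}_N$ be the flag manifold of ordered orthogonal decompositions $\mathbb C^N=L_1\oplus\dots\oplus L_N$ into lines. The map
\[
\phi\colon\mathrm{Fl}_N\times(S^k)^N\to Y_N,\qquad\phi(L,y^1,\dots,y^N)_j=\sum_iy^i_j\,P_{L_i},
\]
is a continuous surjection of compact Hausdorff spaces, hence a quotient map. Since $\operatorname{sp}\circ\phi$ is the projection to $\mathrm{Sym}^N(S^k)$, the map $\operatorname{sp}$ is continuous. It is invariant under conjugation by $U(N)$.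

\subsection*{From representations to commuting matrices} For $\alpha\in\mathcal R_N(G_k)$ let $\mathbb C^N=\bigoplus_{x\in T}H_x(\alpha)$ be the decomposition into the subspaces on which $A$ acts by the character $x$. Define $X(\alpha)\in Y_N$ by $X_j(\alpha)=\sum_xu_j(x)P_{H_x(\alpha)}$. Then
\begin{equation}\label{eq:FX}
F(X(\alpha))=\sum_xP_{H_x(\alpha)}\otimes F(u(x)).
\end{equation}
The map $\alpha\mapsto X(\alpha)$ is continuous: for a trigonometric polynomial $f(x)=\sum_ma_mx(m)$ we have $\sum_xf(x)P_{H_x(\alpha)}=\sum_ma_m\alpha(m)$, which is continuous in $\alpha$, and approximating $u_j$ uniformly by such $f$ approximates $X_j(\alpha)$ uniformly in $\alpha$. The map is equivariant for conjugation, so $\operatorname{sp}X(\alpha)$ descends to a continuous map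
\[
\overline{\operatorname{sp}}\colon\mathcal X_N(G_k)\to\mathrm{Sym}^N(S^k),
\]
which takes block sums of characters to unions of multisets.

\subsection*{The invariant} Let $\omega\in H^k(S^k;\mathbb Q)$ be the class with $\langle\omega,[S^k]\rangle=1$. By (Q) there is a unique $\omega_N\in H^k(\mathrm{Sym}^N(S^k);\mathbb Q)$ that pulls back to $\sum_i\mathrm{pr}_i^*\omega$ on $(S^k)^N$. Under the union map $\mathrm{Sym}^N\times\mathrm{Sym}^M\to\mathrm{Sym}^{N+M}$ the class $\omega_{N+M}$ pulls back to $\omega_N\times1+1\times\omega_M$: both sides have the same pullback to $(S^k)^{N+M}$, and this pullback is injective by (Q) for $\Sigma_N\times\Sigma_M$. For $f\colon S^k\to\mathcal X_N(G_k)$ define the \emph{spectral degree}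
\[
d(f)=\langle(\overline{\operatorname{sp}}\circ f)^*\omega_N,[S^k]\rangle\in\mathbb Q .
\]
It is a homotopy invariant, $d(f\oplus f')=d(f)+d(f')$, and $d$ vanishes on constant families since $k\ge1$. In particular $d(f\oplus[\psi])=d(f)$.

\begin{lemma}\label{lem:d}
$d(\rho_k)=\pm1$.
\end{lemma}

\begin{proof}
The restriction of $R_x$ to $A$ is the sum of the characters $vx$, $v\in V$. So $\overline{\operatorname{sp}}\circ\rho_k\circ p\colon T\to\mathrm{Sym}^{|V|}(S^k)$ lifts to the map $x\mapsto(u(vx))_v=(vu(x))_v$ into $(S^k)^{|V|}$, and $\omega_{|V|}$ pulls back to $\sum_vu^*v^*\omega=|V|\,u^*\omega$. Here $v^*\omega=\omega$ because $V\subset SO(k)$. Evaluating on $[T]$ gives $d(\rho_k)\deg p=|V|\deg u=\pm|V|$, and $\deg p=\pm|V|$ by Lemma~\ref{lem:sphere}.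
\end{proof}

\section{The degree formula}\label{sec:formula}

The number $d$ sees only eigenvalues, and no divisibility is visible from its definition. When a family lifts, we have the matrices $X(\tilde\rho_s)$ themselves, and can assemble them into a single map from $S^k$ to a unitary group or a Grassmannian. We show that $d$ equals a degree of this map; symmetry can then act on it.

Let $\mathcal B_M=U(M)$ if $k$ is odd, and let $\mathcal B_M$ be the space of orthogonal projections in $M_M(\mathbb C)$ if $k$ is even. An \emph{additive class} is a family $\eta=(\eta_M)_{M\ge1}$, $\eta_M\in H^k(\mathcal B_M;\mathbb Q)$, such that block sum $\mathcal B_M\times\mathcal B_{M'}\to\mathcal B_{M+M'}$ pulls $\eta_{M+M'}$ back to $\eta_M\times1+1\times\eta_{M'}$. For $f\colon S^k\to\mathcal B_M$ put $\deg_\eta f=\langle f^*\eta_M,[S^k]\rangle$; then $\deg_\eta(f\oplus f')=\deg_\eta f+\deg_\eta f'$. We call $\eta$ \emph{integral} if $\deg_\eta f\in\mathbb Z$ for all $f$. A map $\beta\colon S^k\to\mathcal B_D$ gives a continuous map $\beta_N\colon Y_N\to\mathcal B_{ND}$, $\beta_N(X)=\beta(X)$, because $*$-homomorphisms preserve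 unitaries and projections.

\begin{lemma}\label{lem:formula}
Let $\eta$ be an additive class and $\beta\colon S^k\to\mathcal B_D$. Then $\beta_N^*\eta_{ND}=(\deg_\eta\beta)\operatorname{sp}^*\omega_N$ in $H^k(Y_N;\mathbb Q)$. Consequently, for continuous $\tilde\rho\colon S^k\to\mathcal R_N(G_k)$ the map $B\colon s\mapsto\beta(X(\tilde\rho_s))$ satisfies
\[
\deg_\eta B=\deg_\eta\beta\cdot d(q\tilde\rho).
\]
\end{lemma}

On diagonal tuples $\beta(X)$ is the block sum of the values of $\beta$ on the spectrum, and the formula is additivity. The difficulty is that a family of commuting matrices cannot in general be diagonalized continuously. We pass to the space of tuples with a chosen diagonalization and show that this loses nothing in rational cohomology. The tool is the Vietoris--Begle theorem \cite[Thm.~6.9.15]{Spanier}: a continuous surjection of compact Hausdorff spaces whose fibers have the rational cohomology of a point induces an isomorphism on rational cohomology.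

\begin{proof}
\emph{Step 1: $\phi^*$ is injective on rational cohomology.} The group $\Sigma_N$ acts on $\mathrm{Fl}_N\times(S^k)^N$ by permuting the pairs $(L_i,y^i)$, and $\phi$ factors through the quotient $\mathcal M$. A point of $\mathcal M$ over $X$ is an unordered set of pairs $(L_i,y^i)$ with $L_i\subset H_{y^i}$, that is, an unordered orthogonal decomposition of each eigenspace into lines. So the fiber of $\mathcal M\to Y_N$ over $X$ is $\prod_y\mathrm{Fl}_{m_y}/\Sigma_{m_y}$ with $m_y=\dim H_y$. Recall that $H^*(\mathrm{Fl}_m;\mathbb Q)$ is the quotient of $\mathbb Q[t_1,\dots,t_m]$ by the ideal generated by the symmetric polynomials without constant term, where $t_i$ is the first Chern class of the line bundle $L_i$, so that $\Sigma_m$ permutes the $t_i$. An invariant class is represented by the average of any representative, which is a symmetric polynomial and hence a constant modulo the ideal. By (Q), $\mathrm{Fl}_m/\Sigma_m$ has the rational cohomology of a point, and by the K\"unneth formula so has each fiber. Thus $H^*(Y_N;\mathbb Q)\to H^*(\mathcal M;\mathbb Q)$ is an isomorphism, and $H^*(\mathcal M;\mathbb Q)\to H^*(\mathrm{Fl}_N\times(S^k)^N;\mathbb Q)$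 is injective by (Q).

\emph{Step 2: the pullbacks under $\phi$ agree.} Since $H^j((S^k)^N)=0$ for $0<j<k$ and both factors are connected, the K\"unneth formula gives $H^k(\mathrm{Fl}_N\times(S^k)^N)=H^k(\mathrm{Fl}_N)\oplus H^k((S^k)^N)$. A class is therefore determined by its restrictions to the slices $\mathrm{Fl}_N\times\{(y,\dots,y)\}$ and $\{L\}\times(S^k)^N$, for one $y$ and one $L$. On the first slice $\beta_N\phi\equiv1\otimes\beta(y)$ and $\operatorname{sp}\phi$ are constant, so both classes vanish. On the second, with $L$ the standard flag, $\beta_N\phi$ is the block sum $\beta(y^1)\oplus\dots\oplus\beta(y^N)$, and by additivity $\eta_{ND}$ pulls back to $\sum_i\mathrm{pr}_i^*\beta^*\eta_D=(\deg_\eta\beta)\sum_i\mathrm{pr}_i^*\omega$. This is the pullback of $(\deg_\eta\beta)\,\omega_N$.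

For the last statement, pull back along $s\mapsto X(\tilde\rho_s)$ and evaluate on $[S^k]$.
\end{proof}

Rational coefficients are needed in Step 1: $\mathrm{Fl}_2$ is the sphere of lines in $\mathbb C^2$, the transposition $L\mapsto L^\perp$ is the antipodal map, and $\mathrm{Fl}_2/\Sigma_2=\mathbb RP^2$ is not acyclic over $\mathbb Z$. Nothing is lost, since the conclusion is an equality of two numbers.

\section{Symmetry, parity, and the proof of Theorem~\ref{thm:A}}\label{sec:A}

So far only the subgroup $A$ was used. The group $V$ enters through a symmetry of the map $B$.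

\begin{lemma}\label{lem:sym}
Let $\beta\colon S^k\to\mathcal B_D$, $v\in V$ and $\gamma\in U(D)$ satisfy $\gamma\beta(y)\gamma^{-1}=\beta(vy)$ for all $y$. Then $\alpha(v)\otimes\gamma$ commutes with $\beta(X(\alpha))$ for every $\alpha\in\mathcal R_N(G_k)$.
\end{lemma}

\begin{proof}
If $\xi\in H_x(\alpha)$, then $\alpha(m)\alpha(v)\xi=\alpha(v)\alpha(v^{-1}\cdot m)\xi=(vx)(m)\,\alpha(v)\xi$. So $\alpha(v)H_x=H_{vx}$. By \eqref{eq:FX} and the equivariance of $u$, conjugating $\beta(X(\alpha))$ by $\alpha(v)\otimes\gamma$ gives
$\sum_xP_{H_{vx}}\otimes\beta(vu(x))=\sum_xP_{H_{vx}}\otimes\beta(u(vx))=\beta(X(\alpha))$.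
\end{proof}

A single matrix that commutes with a copy of $M_D(\mathbb C)$ is conjugate to a sum of $D$ equal blocks. The next lemma does this in families. Let $e_{ij}$ be the matrix units of $M_D(\mathbb C)$.

\begin{lemma}\label{lem:div}
Let $k$ be odd and $\eta$ an integral additive class. Let $Q_s\colon M_D(\mathbb C)\to M_L(\mathbb C)$ be unital $*$-homomorphisms depending continuously on $s\in S^k$, and let $B\colon S^k\to U(L)$ be continuous with $B_s$ commuting with the image of $Q_s$. If $\pi_{k-1}(U(L/D))=0$, then $\deg_\eta B\in D\mathbb Z$.
\end{lemma}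

\begin{proof}
First, $\deg_\eta$ is invariant under conjugation by maps. For $f,f'\colon S^k\to U(M)$ and the rotation matrix $\varrho_\tau\in U(2M)$ with blocks $\cos\tau,-\sin\tau,\sin\tau,\cos\tau$, the maps $(f\oplus1)\varrho_\tau(1\oplus f')\varrho_\tau^{-1}$, $0\le\tau\le\frac\pi2$, form a homotopy from $f\oplus f'$ to $ff'\oplus1$. Hence $\deg_\eta(ff')=\deg_\eta f+\deg_\eta f'$. Constant maps have degree $0$, so $\deg_\eta h^{-1}=-\deg_\eta h$ and $\deg_\eta(h^{-1}fh)=\deg_\eta f$.

The images $F_s$ of the projections $Q_s(e_{11})$ form a Hermitian vector bundle $F$ over $S^k$. Its rank is $N=L/D$, because the projections $Q_s(e_{ii})=Q_s(e_{i1})Q_s(e_{1i})$ have the same trace as $Q_s(e_{1i})Q_s(e_{i1})=Q_s(e_{11})$ and add up to $1$. The map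
\begin{equation}\label{eq:units}
F_s^{\oplus D}\to\mathbb C^L,\qquad(\xi_1,\dots,\xi_D)\mapsto\sum_iQ_s(e_{i1})\xi_i
\end{equation}
is isometric, since $\langle Q_s(e_{i1})\xi,Q_s(e_{j1})\xi'\rangle=\langle\xi,Q_s(e_{1i}e_{j1})\xi'\rangle=\delta_{ij}\langle\xi,\xi'\rangle$ for $\xi,\xi'\in F_s$; by dimension it is unitary. As $B_s$ commutes with all $Q_s(e_{ij})$, it preserves $F_s$ and corresponds under \eqref{eq:units} to $(B_s|_{F_s})^{\oplus D}$. The clutching function of $F$ lies in $\pi_{k-1}(U(N))=0$, so $F$ has a continuous orthonormal frame. Composing the frame with \eqref{eq:units} gives continuous maps $h\colon S^k\to U(L)$ and $B'\colon S^k\to U(N)$ with $h^{-1}Bh=B'^{\oplus D}$. Then $\deg_\eta B=D\deg_\eta B'\in D\mathbb Z$.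
\end{proof}

\subsection*{An integral additive class for $k=3$} The fibrations $SU(M-1)\to SU(M)\to S^{2M-1}$, whose bases are $4$-connected for $M\ge3$, show that the inclusion of the upper left block $SU(2)=S^3\subset SU(M)$ is an isomorphism on $\pi_i$ for $i\le3$ and onto on $\pi_4$. Hence it is an isomorphism on $H^i(\,\cdot\,;\mathbb Z)$ for $i\le3$. As a space, $U(M)\cong SU(M)\times S^1$ by $(g,z)\mapsto g\operatorname{diag}(z,1,\dots,1)$. It follows that $\pi_2(U(M))=0$ and $H^2(U(M);\mathbb Z)=0$ for all $M\ge1$, and that for $M\ge2$ restriction $H^3(U(M);\mathbb Z)\to H^3(SU(2);\mathbb Z)\cong\mathbb Z$ is an isomorphism. Let $\eta_M$ be the rational image of the class that restricts to a fixed generator, and let $\eta_1=0$. This $\eta$ is integral. It is additive: since $H^2=0$, the rational K\"unneth formula shows that a class in $H^3(U(M)\times U(M');\mathbb Q)$ is determined by its restrictions to the two factors, so it suffices that $\eta_{M+M'}$ restricts to $\eta_M$ along either block inclusion of $U(M)$. For $M=1$ this holds because $H^3(U(1))=0$. For $M\ge2$ the upper left inclusion is compatible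 with the standard $SU(2)$, and the lower right inclusion is conjugate to it in the connected group $U(M+M')$, hence homotopic to it.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\beta(y)=y_0+i\sum_{j=1}^3y_j\sigma_j$. This is a homeomorphism $S^3\to SU(2)$, so $\deg_\eta\beta=\pm1$. Suppose $\rho_3\oplus[\psi]\simeq q\tilde\rho$ with $\tilde\rho\colon S^3\to\mathcal R_N(G_3)$ continuous, and put
\[
B_s=\beta(X(\tilde\rho_s))=X_0(\tilde\rho_s)\otimes1+i\sum_jX_j(\tilde\rho_s)\otimes\sigma_j\in U(2N).
\]
By Lemmas~\ref{lem:formula} and~\ref{lem:d}, $\deg_\eta B=\pm d(q\tilde\rho)=\pm d(\rho_3)=\pm1$.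

Let $a_j\in V_3$ have $+1$ in place $j$ and $-1$ in the other two places. Conjugation by $\sigma_j$ fixes $\sigma_j$ and negates the other two Pauli matrices, so $\sigma_j\beta(y)\sigma_j^{-1}=\beta(a_jy)$. By Lemma~\ref{lem:sym}, $B_s$ commutes with $S_j=\tilde\rho_s(a_j)\otimes\sigma_j$. In $V_3$ we have $a_j^2=1$ and $a_1a_2=a_2a_1=a_3$, and cyclically. Therefore the $S_j$ are Hermitian, $S_j^2=1$, and $S_1S_2=iS_3=-S_2S_1$ and cyclically: they have the multiplication table of the Pauli matrices. Since $1,\sigma_1,\sigma_2,\sigma_3$ is a basis of $M_2(\mathbb C)$, the linear map $Q_s$ with $Q_s(1)=1$ and $Q_s(\sigma_j)=S_j$ is a unital $*$-homomorphism $M_2(\mathbb C)\to M_{2N}(\mathbb C)$, continuous in $s$, whose image commutes with $B_s$. As $\pi_2(U(N))=0$, Lemma~\ref{lem:div} shows that $\deg_\eta B$ is even. This contradicts $\deg_\eta B=\pm1$.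
\end{proof}

The lift is used to define $B_s$ and $Q_s$ as continuous families of matrices; a character determines them only up to conjugation. The representation $\psi$ enters only through $N$, on which nothing depends. The factor $2$ appears because the commuting elements $a_j$ act on the values of $\beta$ through matrices that anticommute.

\section{Clifford matrices and the proof of Theorem~\ref{thm:B}}\label{sec:B}

The same matrices give both halves of Theorem~\ref{thm:B}: they supply the $\delta_i$ of Proposition~\ref{prop:glue}, and they supply the map $\beta$ and its symmetries.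

\subsection*{Clifford systems} A \emph{Clifford system} of level $m\ge0$ is a set of $2m+1$ pairwise anticommuting Hermitian matrices of square $1$ on $\mathbb C^{2^m}$. At level $0$ take the matrix $1$. If $\gamma_1,\dots,\gamma_{2m+1}$ is a system of level $m$, then
\begin{equation}\label{eq:double}
\Gamma_0=\sigma_1\otimes1,\qquad\Gamma_j=\sigma_2\otimes\gamma_j\quad(1\le j\le2m+1),\qquad\Gamma_{2m+2}=\sigma_3\otimes1
\end{equation}
is a system of level $m+1$, by the relations among the $\sigma_j$ and among the $\gamma_j$. For a subset $J$ of the index set let $\gamma_J$ be the product of the $\gamma_j$, $j\in J$, in increasing order. It is unitary, $\gamma_J^*=\pm\gamma_J$, and $\gamma_J\gamma_{J'}=\pm\gamma_{J\triangle J'}$.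

\begin{lemma}\label{lem:cliff}
In a Clifford system of level $m$, $\operatorname{tr}\gamma_J=0$ unless $J$ is empty or the whole index set. A family of monomials $\gamma_J$ in which no two of the sets $J$ are complementary is linearly independent. The product of any $2m$ of the matrices is a scalar of modulus $1$ times the remaining one.
\end{lemma}

\begin{proof}
If $|J|$ is even and $j\in J$, or $|J|$ is odd and $j\notin J$, then $\gamma_j$ anticommutes with an odd number of factors of $\gamma_J$, so conjugation by $\gamma_j$ negates $\gamma_J$ and the trace vanishes. One of the two cases applies unless $J$ is empty or is the whole index set, which has odd size. The second statement follows from $\operatorname{tr}(\gamma_J^*\gamma_{J'})=\pm\operatorname{tr}\gamma_{J\triangle J'}$. In particular the $4^m$ monomials that omit a given index form a basis of $M_{2^m}(\mathbb C)$. The product of all $2m+1$ matrices commutes with each of them, since each anticommutes with $2m$ factors; so it is a unitary scalar, which gives the third statement.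
\end{proof}

Put $m=\lfloor k/2\rfloor$ and $\Delta=\mathbb C^{2^m}$, and fix a Clifford system of level $m$, labeled $\gamma_1,\dots,\gamma_k$ if $k=2m+1$ and $\gamma_0,\dots,\gamma_k$ if $k=2m$. For $k$ even, $\operatorname{tr}\gamma_0=0$, so the eigenspaces $\Delta_\pm$ of $\gamma_0$ have dimension $2^{m-1}$. Thus $D_k=\dim\Delta$ for $k$ odd and $D_k=\dim\Delta_\pm$ for $k$ even. Define $\beta\colon S^k\to\mathcal B_{2^m}$ by
\[
\beta(y)=y_0+i\sum_{j\ge1}y_j\gamma_j\quad(k\text{ odd}),\qquad\beta(y)=\tfrac12\Bigl(1+\sum_{j\ge0}y_j\gamma_j\Bigr)\quad(k\text{ even}).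
\]
Since $(\sum_jy_j\gamma_j)^2=\sum_jy_j^2$, the first matrix is unitary and the second is a projection.

\subsection*{An integral additive class for every $k$} We use two standard facts. The Chern character is additive under direct sums, and by Bott's integrality theorem $\langle\mathrm{ch}_n(W),[S^{2n}]\rangle\in\mathbb Z$ for every complex vector bundle $W$ on $S^{2n}$. Also $\pi_i(U(N))=0$ for even $i<2N$.

For $k$ even let $\eta_M=\mathrm{ch}_{k/2}$ of the bundle over $\mathcal B_M$ whose fiber at a projection is its image. Block sum pulls this bundle back to the sum of the two pullbacks, so $\eta$ is additive, and it is integral by Bott's theorem.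

For $k$ odd let $\mathcal E$ be the bundle over $U(M)\times\mathbb R/\mathbb Z$ obtained from the trivial bundles over $U(M)\times[0,\frac12]$ and $U(M)\times[\frac12,1]$ by gluing with $g$ at $(g,\frac12)$ and with the identity at $0\sim1$. Let $\eta_M\in H^k(U(M);\mathbb Q)$ be the integral of $\mathrm{ch}_{(k+1)/2}(\mathcal E)$ over the circle factor. It is additive for the same reason. For $f\colon S^k\to U(M)$ let $C_f$ be the bundle on the unreduced suspension $\Sigma S^k=S^{k+1}$ obtained by gluing trivial bundles on the two cones with $f$, in the same direction as for $\mathcal E$. We claim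
\begin{equation}\label{eq:clutch}
\deg_\eta f=\pm\langle\mathrm{ch}_{(k+1)/2}(C_f),[S^{k+1}]\rangle\in\mathbb Z .
\end{equation}
The number $\deg_\eta f$ is, up to sign, $\mathrm{ch}_{(k+1)/2}$ of the pullback $\mathcal E_f$ evaluated on $[S^k\times S^1]$. The given trivialization of $\mathcal E_f$ near $S^k\times0$ shows that $\mathcal E_f$ is pulled back from a bundle on $Z=(S^k\times S^1)/(S^k\times0)$. The space $Z$ is $\Sigma S^k$ with its poles identified, and the bundle on $Z$ pulls back to $C_f$ on $\Sigma S^k$. Both maps $S^k\times S^1\to Z\leftarrow\Sigma S^k$ induce isomorphisms on $H^{k+1}(\,\cdot\,;\mathbb Z)\cong\mathbb Z$: the first by the exact sequence of the pair $(S^k\times S^1,S^k\times0)$, in which the subspace is a retract with $H^{k+1}=0$, the second by the exact sequence of $\Sigma S^k$ relative to its poles, as $k\ge1$. This proves \eqref{eq:clutch}. Gluing in the opposite direction pulls $C_f$ back along the flip of $\Sigma S^k$ and changes only the sign.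

\begin{lemma}\label{lem:beta}
$\deg_\eta\beta=\pm1$, for any choice of the Clifford system.
\end{lemma}

\begin{proof}
\emph{$k=2m$.} The connection $\beta\circ d$ on the image bundle has curvature $\beta\,d\beta\,d\beta$. Differentiating $\beta^2=\beta$ gives $\beta\,d\beta=d\beta\,(1-\beta)$ and $(1-\beta)\,d\beta=d\beta\,\beta$, so $\beta$ commutes with $(d\beta)^2$, and $\mathrm{ch}_m$ is represented by the form
\[
\Omega=\frac1{m!}\Bigl(\frac i{2\pi}\Bigr)^m\operatorname{tr}\bigl(\beta\,(d\beta)^{2m}\bigr).
\]
Write $\gamma(y)=\sum_jy_j\gamma_j$. For a unit vector $z$, $\gamma(z)\gamma(y)\gamma(z)^{-1}=\gamma(2\langle y,z\rangle z-y)$, which is $-\gamma$ of the reflection of $y$ in $z^\perp$. Every element of $SO(2m+1)$ is a product of an even number of reflections, so it changes $\beta$ by conjugation with a constant unitary matrix and preserves $\Omega$. Hence $\Omega$ is a constant multiple of the volume form, and we compute it at $y=(1,0,\dots,0)$. There $d\beta=\frac12\sum_{j\ge1}\gamma_j\,dy_j$. In the expansion of $(d\beta)^{2m}$ only permutations of $1,\dots,2m$ survive, and the signs from reordering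 the $\gamma_j$ and the $dy_j$ cancel, so
\[
(d\beta)^{2m}=2^{-2m}(2m)!\;\gamma_1\cdots\gamma_{2m}\;dy_1\cdots dy_{2m}.
\]
By Lemma~\ref{lem:cliff}, $\gamma_1\cdots\gamma_{2m}=\zeta\gamma_0$ with $|\zeta|=1$, and $\operatorname{tr}(\frac12(1+\gamma_0)\zeta\gamma_0)=\zeta\,2^{m-1}$. With $\mathrm{vol}(S^{2m})=2\pi^m4^mm!/(2m)!$,
\[
|\deg_\eta\beta|=\frac1{m!\,(2\pi)^m}\cdot\frac{(2m)!}{2^{2m}}\cdot2^{m-1}\cdot\frac{2\pi^m4^mm!}{(2m)!}=1,
\]
and $\deg_\eta\beta$ is rational.

\emph{$k=2m+1$.} Form the system \eqref{eq:double} and its projection on $S^{k+1}$. At the point $(\sin\varphi\;y,\cos\varphi)$, $y\in S^k$, it equals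
\[
\frac12\begin{pmatrix}1+\cos\varphi&\sin\varphi\,\beta(y)^*\\ \sin\varphi\,\beta(y)&1-\cos\varphi\end{pmatrix}\quad\text{on }\Delta\oplus\Delta .
\]
It has trace $2^m=\dim\Delta$. Using $\sin\varphi\tan\frac\varphi2=1-\cos\varphi$ and $(1+\cos\varphi)\tan\frac\varphi2=\sin\varphi$, it fixes the vectors $(\xi,\tan\frac\varphi2\,\beta(y)\xi)$ for $\varphi<\pi$. For $0<\varphi<\pi$ these are the vectors $(\cot\frac\varphi2\,\beta(y)^*\xi',\xi')$ with $\xi'=\tan\frac\varphi2\,\beta(y)\xi$, and the second form extends to $\varphi=\pi$. So the image bundle is trivialized by $\xi$ away from one pole and by $\xi'$ away from the other, with $\xi'=\beta(y)\xi$ on the equator. It is the bundle glued with $\beta$, and the claim follows from \eqref{eq:clutch} and the even case.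
\end{proof}

\subsection*{The symmetry algebra} For $v=\operatorname{diag}(\epsilon_j)\in V$ let $J=\{j:\epsilon_j=-1\}$, a set of even size, and $\gamma_v=\gamma_J$. A matrix $\gamma_j$ anticommutes with $|J|-1$ factors of $\gamma_v$ if $j\in J$ and with $|J|$ factors otherwise. So $\gamma_v\gamma_j\gamma_v^{-1}=\epsilon_j\gamma_j$ for $j\ge1$, and $\gamma_v$ commutes with $\gamma_0$ when $k$ is even. Hence $\gamma_v\beta(y)\gamma_v^{-1}=\beta(vy)$. Two sets of even size are never complementary in an index set of odd size, so by Lemma~\ref{lem:cliff} the $\gamma_v$ are a basis of a $*$-algebra $\mathcal C$ of dimension $2^{k-1}$, with $\gamma_v\gamma_w=\varepsilon(v,w)\gamma_{vw}$ for signs $\varepsilon(v,w)$. For $k=2m+1$ the dimension is $(2^m)^2$, so $\mathcal C=\mathrm{End}(\Delta)$. For $k=2m$ the algebra commutes with $\gamma_0$, so it lies in $\mathrm{End}(\Delta_+)\oplus\mathrm{End}(\Delta_-)$, which has dimension $2\cdot(2^{m-1})^2=2^{k-1}$; the two are equal. In both cases every simple summand of $\mathcal C$ is $M_{D_k}(\mathbb C)$.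

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Sufficiency.} For $k$ odd take $\delta_i=\gamma_i$ on $\Delta$. For $k$ even take $\delta_i=\gamma_1\gamma_i|_{\Delta_+}$; the product $\gamma_1\gamma_i$ commutes with $\gamma_0$ and so preserves $\Delta_+$. In both cases $\delta_i\in U(D_k)$ and $\delta_i^*\delta_j$ is given by $\gamma_i\gamma_j$, so the hypothesis of Proposition~\ref{prop:glue} holds and $\rho_k^{\oplus D_k}$ is geometric. If $D_k$ divides $\ell$, then $\rho_k^{\oplus\ell}$ is a sum of geometric families, hence geometric and stably geometric.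

\emph{Necessity.} Suppose $\rho_k^{\oplus\ell}\oplus[\psi]\simeq q\tilde\rho$ with $\tilde\rho\colon S^k\to\mathcal R_N(G_k)$, and put $B_s=\beta(X(\tilde\rho_s))$. By Lemmas~\ref{lem:formula}, \ref{lem:d} and~\ref{lem:beta}, $\deg_\eta B=\pm\ell$. By Lemma~\ref{lem:sym}, $B_s$ commutes with $Q_{s,v}=\tilde\rho_s(v)\otimes\gamma_v$. We have $Q_{s,v}Q_{s,w}=\varepsilon(v,w)Q_{s,vw}$. Since $v^2=1$, the unitary matrix $\tilde\rho_s(v)$ is Hermitian, so $Q_{s,v}^*=\pm Q_{s,v}$ with the same sign as for $\gamma_v$. Thus $\gamma_v\mapsto Q_{s,v}$ extends linearly to a unital $*$-homomorphism $Q_s\colon\mathcal C\to\mathrm{End}(\mathbb C^N\otimes\Delta)$, continuous in $s$, whose image commutes with $B_s$.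

Let $k$ be odd. Then $\mathcal C=M_{D_k}(\mathbb C)$ and $L/D_k=N$ for $L=2^mN$. Since $N\ge2^{k-1}\ge k$, the number $k-1$ is even and less than $2N$, so $\pi_{k-1}(U(N))=0$. Lemma~\ref{lem:div} gives $D_k\mid\ell$.

Let $k$ be even, and let $e^\pm_{ij}$ be matrix units of the two summands of $\mathcal C$. Let $W$ be the image bundle of $B$, and $W_\pm$ the image bundle of $B\,Q(e^\pm_{11})$, a product of commuting projections. The map
\[
W_+^{\oplus D_k}\oplus W_-^{\oplus D_k}\to W,\qquad(\xi_i^\pm)\mapsto\sum_{\pm,i}Q(e^\pm_{i1})\xi_i^\pm
\]
takes values in $W$ because $Q$ commutes with $B$. It is isometric by the computation for \eqref{eq:units} together with $e^+_{1i}e^-_{j1}=0$. It is onto because $\xi=\sum_{\pm,i}Q(e^\pm_{i1})Q(e^\pm_{1i})\xi$ and $Q(e^\pm_{1i})\xi\in W_\pm$ for $\xi\in W$. Therefore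
\[
\pm\ell=\langle\mathrm{ch}_{k/2}W,[S^k]\rangle=D_k\,\langle\mathrm{ch}_{k/2}W_++\mathrm{ch}_{k/2}W_-,[S^k]\rangle\in D_k\mathbb Z .
\]
The last sentence of the theorem follows since $D_k\ge2$ for $k\ge3$ and $D_3=2$.
\end{proof}

\begin{remark}
In the sufficiency part the parity of $k$ affects only the choice of the $\delta_i$, so for even $k$, too, the lift is obtained without adding a representation. The gluing map extends over $C$ because the weights $t(c)$ stay in the contractible part $t\ge0$ of the unit sphere.
\end{remark}

\section{Spheres of dimension at most two}\label{sec:low}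

Here $G$ is arbitrary. We compare the homotopy groups of the source and target of $q$ through its fibers. The map $q$ need not be a fibration, since the orbits change type, so we use two theorems that ask for no local triviality. The first is path lifting: for a compact Lie group acting on a space, every path in the orbit space lifts to a path in the space \cite[Thm.~II.6.2]{Bredon}. For the second, recall that a space is $LC^n$ if every neighborhood $O$ of each point contains a neighborhood $O'$ such that every map $S^r\to O'$ with $r\le n$ is null-homotopic in $O$. Manifolds and triangulable compact spaces are locally contractible, hence $LC^n$ for all $n$. Smale's theorem \cite{Smale} states: let $f\colon X\to Y$ be a proper surjection of $0$-connected, locally compact, separable metric spaces, with $X$ an $LC^n$ space and all fibers $LC^{n-1}$ and $(n-1)$-connected; then $\pi_r(X)\to\pi_r(Y)$ is an isomorphism for $r\le n-1$ and onto for $r=n$.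

\begin{lemma}\label{lem:orbit}
Let $\alpha\in\mathcal R_n(G)$ have distinct irreducible constituents $W_1,\dots,W_b$. The orbit of $\alpha$ is a connected closed manifold with $\pi_2\cong\mathbb Z^{b-1}$ for $n\ge1$. It is simply connected if some $W_i$ is one-dimensional.
\end{lemma}

\begin{proof}
The orbit is $U(n)/Z$ with $Z$ the centralizer of $\alpha(G)$. Write $\mathbb C^n=\bigoplus_i\mathbb C^{m_i}\otimes W_i$. By Schur's lemma $Z=\prod_iU(m_i)$, acting by $\bigoplus_iz_i\otimes1$; it is connected. The determinant identifies $\pi_1$ of a unitary group with $\mathbb Z$, and $\det(z_i\otimes1)=(\det z_i)^{\dim W_i}$. So in the exact sequence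
\[
0=\pi_2(U(n))\to\pi_2(U(n)/Z)\to\pi_1(Z)\to\pi_1(U(n))\to\pi_1(U(n)/Z)\to\pi_0(Z)=0
\]
the middle map is $\mathbb Z^b\to\mathbb Z$, $(a_i)\mapsto\sum_ia_i\dim W_i$. Its kernel is free of rank $b-1$, and it is onto if some $\dim W_i$ equals $1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
For $k=0$, lift each of the two points. For $k=1$, regard $\rho$ as a closed path and lift it to a path from some $\alpha$ to some $g\alpha g^{-1}$. Close it up by a path inside the orbit, which is path connected. The image of the resulting loop is $\rho$ followed by a constant path, which is homotopic to $\rho$. In both cases $\rho$ is geometric, and so is $\rho\oplus[1]$.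

Let $k=2$. The fibers of $q$ on all of $\mathcal R_{n+1}(G)$ need not be simply connected (for an irreducible representation the sequence in the proof of Lemma~\ref{lem:orbit} gives $\pi_1=\mathbb Z/(n+1)$), so we restrict to the subspace $\mathcal R^+\subset\mathcal R_{n+1}(G)$ of representations with a nonzero invariant vector. It is the image of $U(n+1)\times\mathcal R_n(G)$ under the polynomial map $(g,\alpha)\mapsto g(\alpha\oplus1)g^*$. The space $\mathcal R_n(G)\subset U(n)^S$ is compact and cut out by the relations of $G$, which are real polynomial equations because $g^{-1}=g^*$; finitely many of them suffice by the Hilbert basis theorem. So $\mathcal R_n(G)$ is a compact real algebraic set, its image $\mathcal R^+$ is compact and semialgebraic by the Tarski--Seidenberg theorem, and $\mathcal R^+$ is triangulable \cite[Thm.~9.2.1]{BCR}.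

Let $\mathcal X^+=q(\mathcal R^+)=\mathcal R^+/U(n+1)$, a compact metrizable space. The family $\rho\oplus[1]$ lands in a path component $\mathcal X^\circ$ of $\mathcal X^+$. Put $\mathcal R^\circ=q^{-1}(\mathcal X^\circ)\subset\mathcal R^+$. Two points of $\mathcal R^\circ$ are joined by lifting to $\mathcal R^+$ a path between their images and adding paths inside the two end orbits; and any path in $\mathcal R^+$ starting in $\mathcal R^\circ$ stays in it. So $\mathcal R^\circ$ is a path component of a finite complex, hence a compact, connected, triangulable space. Its image $\mathcal X^\circ$ is compact, metrizable and path connected, and $q\colon\mathcal R^\circ\to\mathcal X^\circ$ is proper and onto. Each fiber is the orbit of a representation with the trivial representation as a constituent, so it is a simply connected manifold by Lemma~\ref{lem:orbit}. Smale's theorem, applied with $LC^2$ and $1$-connected fibers, shows that $\pi_2(\mathcal R^\circ)\to\pi_2(\mathcal X^\circ)$ is onto, with base points the value of $\rho\oplus[1]$ at a base point of $S^2$ and any point over it. Hence $\rho\oplus[1]\simeq q\tilde\rho$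 for some $\tilde\rho\colon S^2\to\mathcal R^\circ$. The last sentence of the theorem now follows from Theorem~\ref{thm:A}.
\end{proof}

For $k=3$ this argument would need $2$-connected fibers. By Lemma~\ref{lem:orbit} an orbit has nonzero $\pi_2$ as soon as there are two distinct irreducible constituents, and adding a representation never lowers their number. Theorem~\ref{thm:A} shows that the conclusion itself fails there.

\begin{thebibliography}{9}

\bibitem{BCR} Bochnak, Coste, Roy, \emph{Real Algebraic Geometry}.

\bibitem{Bredon} Bredon, \emph{Introduction to Compact Transformation Groups}.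

\bibitem{Ramras} Daniel A. Ramras, \emph{The homotopy groups of a homotopy group completion}, arXiv:1807.02613 (2018).

\bibitem{Smale} S. Smale, \emph{A Vietoris mapping theorem for homotopy}, Proc. AMS 8 (1957).

\bibitem{Spanier} Spanier, \emph{Algebraic Topology}.

\end{thebibliography}
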